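# Symbolic powers and the Jacobian ideal: $J^nQ^{((h-1)(n-1)+1)}\subseteq Q^n$ over singular rings of characteristic $p$

## 1. Symbolic powers, Jacobian ideals, strong $F$-regularity

Fix a prime $p$. Rings are commutative of characteristic $p$, and Noetherian unless they are visibly direct limits or extensions such as rings of roots. The letter $q$ always denotes a power $p^e$ with $e\ge 1$. We write $\mu$ for the minimal number of generators over a local ring.

**Definition 1 (symbolic powers).** For an ideal $Q$ of $R$ and $n\ge1$,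
$$Q^{(n)}=\{r\in R:\ r\in Q^nR_P\ \text{ for all } P\in\operatorname{Ass}(Q)\},$$
where membership means that the image of $r$ in $R_P$ lies in $Q^nR_P$.

Clearly $Q^n\subseteq Q^{(n)}$ and $Q^{(n+1)}\subseteq Q^{(n)}$. If $Q$ is radical, then $\operatorname{Ass}(Q)$ is the set of minimal primes of $Q$, $QR_P=PR_P$ for these $P$, and $Q^{(1)}=Q$.

**Example 1 (the quadric cone).** Let $C=k[x,y,z]/(xy-z^2)$. It is a two-dimensional domain, and it maps onto $k[s^2,t^2,st]$ by $x\mapsto s^2$, $y\mapsto t^2$, $z\mapsto st$. The target is also a two-dimensional domain, so this is an isomorphism, and $C$ is the ring of polynomials in $s,t$ all of whose homogeneous components have even degree. Let $Q=(x,z)$; then $C/Q=k[y]$, so $Q$ is prime. In $C_Q$ the element $y$ is a unit and $x=z^2/y$, so $C_Q$ is a discrete valuation ring with uniformizer $z=st$. Its valuation is the order in $s$. Hence $Q^{(n)}$ consists of the elements of $C$ divisible by $s^n$ in $k[s,t]$: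
$$Q^{(n)}=\{s^nf:\ \text{all components of } f \text{ have degree}\equiv n \bmod 2\}.$$
On the other hand $Q=(s\cdot s,\ s\cdot t)$, so $Q^n$ is spanned by the products of $s^n$ with monomials of degree $n,n+2,n+4,\dots$:
$$Q^n=\{s^nf:\ \text{all components of } f \text{ have degree}\ge n \text{ and}\equiv n\bmod 2\}.$$
For instance $Q^{(2)}=(x)$, while $x=s^2\cdot1\notin Q^2$.

**Definition 2 (Jacobian ideal).** Let $R=k[x_1,\dots,x_m]/I$ with $I=(f_1,\dots,f_\ell)$ be equidimensional of dimension $d$: every minimal prime $\mathfrak q$ of $R$ has $\dim R/\mathfrak q=d$. Then $J(R/k)$ is the ideal of $R$ generated by the $(m-d)\times(m-d)$ minors of $(\partial f_i/\partial x_j)$. A $0\times0$ minor is $1$.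

Recall that if a module is presented by $g$ generators and a relation matrix (relations as rows), its $i$-th Fitting ideal $\operatorname{Fitt}_i$ is generated by the $(g-i)$-minors of that matrix. It does not depend on the presentation and commutes with base change. Since $\Omega_{R/k}$ is generated by the $dx_j$ with relations $\sum_j(\partial f_i/\partial x_j)dx_j=0$, we have $J(R/k)=\operatorname{Fitt}_d(\Omega_{R/k})$. Recall also the Jacobian criterion: if $k$ is perfect and $R$ is equidimensional, then $R_P$ is regular if and only if $J(R/k)\not\subseteq P$.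

**Example 2.** For the cone, $J(C/k)=(y,x,2z)$. A ring $R$ is geometrically reduced over $k$ if $R\otimes_kk'$ is reduced for every field extension $k'$ of $k$. The field $R=k[x]/(x^p-t)$ over $k=\mathbb F_p(t)$ is reduced but not geometrically reduced, and here $J(R/k)=(0)$, because the derivative of $x^p-t$ is $0$.

**Roots.** For a reduced ring $A$ let $A^{1/q}$ be the ring of $q$-th roots of elements of $A$: a copy of $A$ with elements written $a^{1/q}$, containing $A$ via $a=(a^q)^{1/q}$. As an $A$-module it is $F^e_*A$, that is, $A$ acted on through the $e$-th Frobenius. For an ideal $K$ put $K^{[q]}=(\kappa^q:\kappa\in K)$ and $K^{1/q}=\{\kappa^{1/q}:\kappa\in K\}$, an ideal of $A^{1/q}$. Taking $q$-th roots of an equation $y=\sum r_i\kappa_i^q$ gives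
$$y\in K^{[q]}\iff y^{1/q}\in KA^{1/q}. \tag{1}$$
For example, $z^q\in (z)^{[q]}$ corresponds to $z\in zA^{1/q}$. If $P$ is radical, $(A/P)^{1/q}=A^{1/q}/P^{1/q}$. Formation of roots commutes with localization, because inverting $s$ in $A^{1/q}$ also inverts $s^{1/q}$, a divisor of $s$. The ring $A$ is $F$-finite if $F_*A$ is a finite $A$-module. Localizations of finitely generated algebras over perfect fields, or over fields finitely generated over $\mathbb F_p$, are $F$-finite.

A map $M\to N$ of $A$-modules is pure if $M\otimes_A L\to N\otimes_A L$ is injective for every $A$-module $L$. We use four textbook facts: split maps are pure; faithfully flat ring maps are pure; if a composite $M\to N\to N'$ is pure then so is $M\to N$; and if $A$ is Noetherian and $N$ finitely generated, a pure map $A\to N$ splits.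

**Definition 3 (strong $F$-regularity).** If $\bar R$ is $F$-finite, it is strongly $F$-regular if for every $c\in\bar R$ outside all minimal primes there is $e\ge1$ such that $\bar R\to F^e_*\bar R$, $1\mapsto F^e_*c$, splits. If $\bar R$ is not $F$-finite, the definition is the following local condition.

> $(\ast)$ $\bar R$ is reduced, and for each maximal ideal $\mathfrak n$ of $\bar R$ and each nonzerodivisor $c$ of $D=\bar R_{\mathfrak n}$ there is $e\ge1$ such that $D\to F^e_*D$, $1\mapsto F^e_*c$, is pure.

We shall only use $(\ast)$, so let us check that it holds in the $F$-finite case too. Taking $c=1$ shows that a power of Frobenius is injective, so $\bar R$ is reduced. Let $c/s\in\bar R_{\mathfrak n}$ be a nonzerodivisor. The minimal primes containing $c$ are then not contained in $\mathfrak n$. By prime avoidance choose $b$ in every minimal prime not containing $c$ but in no minimal prime containing $c$. This is possible because an intersection of minimal primes lies in no other minimal prime. Then $c+b$ is in no minimal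 prime. Moreover $b$ lies in every minimal prime contained in $\mathfrak n$, so $b\mapsto0$ in the reduced ring $\bar R_{\mathfrak n}$, and $c+b$ and $c$ have the same image there. Localizing the splitting for $c+b$ shows that $1\mapsto F^e_*(c/1)$ is pure. As $c/1=s\cdot(c/s)$, this map is $1\mapsto F^e_*(c/s)$ followed by multiplication by $F^e_*s$, so $1\mapsto F^e_*(c/s)$ is pure.

**Example 3.** Let $k$ be perfect. Then $k[y]$ is strongly $F$-regular: given $c=\sum_i c_iy^i\ne0$, take $q>\deg c$. The module $k[y]^{1/q}$ is free over $k[y]$ with basis $y^{i/q}$, $0\le i<q$, and $c^{1/q}=\sum c_i^{1/q}y^{i/q}$ has some coefficient $c_i^{1/q}\in k\setminus 0$. The $i$-th coordinate function divided by $c_i^{1/q}$ sends $c^{1/q}$ to $1$. By contrast, let $D=k[y_1,y_2]_{(y_1,y_2)}/(y_1y_2)$ and $c=y_1+y_2$, a nonzerodivisor. If $\varphi:D^{1/q}\to D$ is $D$-linear, then $y_2\varphi(y_1^{1/q})=\varphi((y_2^qy_1)^{1/q})=0$, so $\varphi(y_1^{1/q})\in(y_1)$. Likewise $\varphi(y_2^{1/q})\in(y_2)$, so $\varphi(c^{1/q})\in(y_1,y_2)$ is never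 $1$. As $D$ is $F$-finite, purity would give a splitting, so $k[y_1,y_2]/(y_1y_2)$ is not strongly $F$-regular.

With these notions in place, here is the problem. It is taken from Eloísa Grifo, Linquan Ma, and Karl Schwede, "Symbolic power containments in singular rings in positive characteristic", arXiv:1911.06307 (2019). Let $k$ be a field of characteristic $p$, $R$ a geometrically reduced equidimensional finitely generated $k$-algebra, $J=J(R/k)$, and $Q\subseteq R$ an ideal with $R/Q$ strongly $F$-regular. Let $h\ge2$ be an integer with $h\ge\mu(QR_P)$ for all $P\in\operatorname{Ass}(Q)$. Is it always true that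
$$J^nQ^{((h-1)(n-1)+1)}\subseteq Q^n\qquad\text{for all }n\ge1\,? \tag{2}$$
In words: how deep must a symbolic power be before it falls into the ordinary power $Q^n$, if the singularities of $R$ are paid for with powers of $J$? The answer is yes, and $J^{n-1}$ already suffices.

## 2. The containment on the cones $xy=z^2$ and $xy=z^h$

For $n=1$, (2) says $JQ^{(1)}\subseteq Q$, and $Q^{(1)}=Q$ because $Q$ is radical.

Take the cone $C$ of Example 1, with $Q=(x,z)$ and $k$ perfect. Here $\mu(QC_Q)=1$, so we may take $h=2$, and the exponent $(h-1)(n-1)+1$ is $n$. By the descriptions in Example 1, multiplying $Q^{(n)}$ into $Q^n$ means raising the lowest degree of $f$ from $0$ (if $n$ is even) or $1$ (if $n$ is odd) to at least $n$. Every element of $J=(x,y,2z)$ has components of degree at least $2$ in $s,t$, so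
$$J^{\lfloor n/2\rfloor}Q^{(n)}\subseteq Q^n .$$
Since $\lfloor n/2\rfloor\le n-1$ for all $n\ge1$, (2) holds here with $J^{n-1}$ in place of $J^n$. It fails with no $J$ at all for $n=2$, since $x\in Q^{(2)}\setminus Q^2$.

A power of $J$ is needed for every $h\ge2$. Let $k$ be perfect and
$$R=k[x,y,z,w_2,\dots,w_h]/(xy-z^h),\qquad Q=(x,z,w_2,\dots,w_h).$$
Then $R$ is a geometrically integral hypersurface and $R/Q=k[y]$ is strongly $F$-regular. At $P=Q$ the element $y$ is a unit, so $QR_P=(z,w_2,\dots,w_h)$ and $R_P$ is regular of dimension $h$; thus $\mu(QR_P)=h$. Here $x=z^h/y\in Q^{(h)}$, but $x\notin Q^2$, since the generators of $Q^2$ and $xy-z^h$ have no linear terms. So for $n=2$, where the exponent $(h-1)(n-1)+1$ is $h$, the exponent $n-1=1$ of $J$ cannot be lowered to $0$. For $n\ge3$ we make no claim that $n-1$ is optimal.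

Also $h\ge2$ cannot be relaxed to $h\ge1$. For $R=k[z]$ and $Q=(z)$ we have $J=R$ and $\mu=1$, and $h=1$ in (2) would say $(z)\subseteq(z^n)$.

## 3. One factor of $J$ for one factor of $Q$

For a prime $P$ put $h(P)=\dim R_P$ if $R_P$ is regular, and $h(P)=\dim R_P+1$ otherwise. Then always $h(P)\le\mu(PR_P)$. At the vertex of $k[s^3,s^2t,st^2,t^3]$ we have $\mu=4$ but $h(P)=3$, so the inequality can be strict.

**Theorem.** Let $R$ be a reduced equidimensional finitely generated $k$-algebra, $J=J(R/k)$, and let $R/Q$ be strongly $F$-regular. Let $h\ge2$ be an integer with $h\ge h(P)$ for all $P\in\operatorname{Ass}(Q)$. (This holds if $h\ge\mu(QR_P)$ for all such $P$.) Then for all $a\ge1$ and $n\ge1$: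

1. $J\cdot Q^{(a+h-1)}\subseteq Q\cdot Q^{(a)}$;
2. $J^{n-1}Q^{((h-1)(n-1)+a)}\subseteq Q^{n-1}Q^{(a)}$. In particular $J^{n-1}Q^{((h-1)(n-1)+1)}\subseteq Q^n$, and hence $J^nQ^{((h-1)(n-1)+1)}\subseteq Q^n$.

Here $J^0=R$. Geometrically reduced rings are reduced, so this answers the question. If $Q=R$ everything is trivial, so assume $Q\ne R$. By $(\ast)$, $Q$ is radical, and then $QR_P=PR_P$ for $P\in\operatorname{Ass}(Q)$, which justifies the parenthesis.

**Part 2 follows from part 1.** We use induction on $n$; $n=1$ is trivial. Apply part 1 with $a$ replaced by $(h-1)(n-2)+a$, then the induction hypothesis: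
$$J^{n-1}Q^{((h-1)(n-1)+a)}\subseteq J^{n-2}\,Q\,Q^{((h-1)(n-2)+a)}\subseteq Q\cdot Q^{n-2}Q^{(a)} .$$
For $a=1$ use $Q^{(1)}=Q$. So only part 1 remains.

## 4. The regular local case by lifting Frobenius splittings

Let $\Lambda$ be a local ring and $P$ a prime of $\Lambda$. In the local version of the problem, strong $F$-regularity enters as follows.

> (H) For each $c\in\Lambda\setminus P$ there are arbitrarily large $q$ and $\varphi\in\operatorname{Hom}_\Lambda\big((\Lambda/P)^{1/q},\Lambda/P\big)$ with $\varphi(\bar c^{1/q})=1$.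

For $\Lambda/P=k[y]_{(y)}$ with $k$ perfect, (H) holds. Write $\bar c=c'/s$ with $c',s\in k[y]$, take the map $\varphi'$ of Example 3 for $c'$ and any $q>\deg c'$, localize it, and use $\varphi'(s^{1/q}\,\cdot\,)$.

**Lemma 1 (counting).** If an ideal $\mathfrak r$ has $\eta$ generators, then $\mathfrak r^{\eta(q-1)+1+(a-1)q}\subseteq(\mathfrak r^a)^{[q]}$ for all $a\ge1$.

*Proof.* Write the exponents of a monomial of this degree in the generators as $qb_i+\rho_i$ with $0\le\rho_i\le q-1$. Then $\sum\rho_i\le\eta(q-1)$, so $q\sum b_i\ge1+(a-1)q$ and $\sum b_i\ge a$. The monomial is therefore in $(\mathfrak r^{[q]})^a=(\mathfrak r^a)^{[q]}$. $\square$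

**Proposition 1 (regular case).** Let $\Lambda$ be a regular local ring that is a localization of a finitely generated algebra over a perfect field, $P$ a prime with (H), $h\ge2$, $h\ge\dim\Lambda_P$. Then $P^{(a+h-1)}\subseteq P\,P^{(a)}$ for all $a\ge1$.

*Proof.* By Kunz's theorem $\Lambda^{1/q}$ is flat over $\Lambda$. It is also finite, hence free. Put $N=a+h-1$, $K=P^{(a)}=P^a\Lambda_P\cap\Lambda$ (a $P$-primary ideal), $\mathfrak m=P\Lambda_P$, $\eta=\dim\Lambda_P\le h$, and let $u\in P^{(N)}$.

**Step 1: split a factor from $P$ off $u$, and count.** Since $u\in\mathfrak m^N=P\mathfrak m^{N-1}$ in $\Lambda_P$, clearing denominators gives $cu=\sum\alpha_iv_i$ with $c\in\Lambda\setminus P$, $\alpha_i\in P$, $v_i\in P^{N-1}$. Hence $cu^q=\sum\alpha_i\xi_i$ with $\xi_i=v_iu^{q-1}\in\mathfrak m^{Nq-1}$. As $h\ge2$ and $h\ge\eta$,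
$$Nq-1\ \ge\ Nq-h+1=h(q-1)+1+(a-1)q\ \ge\ \eta(q-1)+1+(a-1)q, \tag{3}$$
so $\xi_i\in(\mathfrak m^a)^{[q]}=K^{[q]}\Lambda_P$ by Lemma 1. The same $c$ works for all $q$.

**Step 2: return from $\Lambda_P$ to $\Lambda$.** There is $s\in\Lambda\setminus P$ with $s\xi_i\in K^{[q]}$, so $s^q\xi_i\in K^{[q]}$ and $s\,\xi_i^{1/q}\in K\Lambda^{1/q}$. As $s$ is a nonzerodivisor on $\Lambda/K$ and $\Lambda^{1/q}$ is free, $s$ is a nonzerodivisor on $\Lambda^{1/q}/K\Lambda^{1/q}$. Thus $\xi_i^{1/q}\in K\Lambda^{1/q}$.

**Step 3: lift $\varphi$ and apply it.** Choose $q,\varphi$ as in (H) for $c$. As $\Lambda^{1/q}$ is free, the composite $\Lambda^{1/q}\to(\Lambda/P)^{1/q}\xrightarrow{\varphi}\Lambda/P$ lifts to a $\Lambda$-linear $\Psi:\Lambda^{1/q}\to\Lambda$. Then $\Psi(c^{1/q})\in1+P$ and $\Psi(P^{1/q})\subseteq P$. From $c^{1/q}u=\sum\alpha_i^{1/q}\xi_i^{1/q}\in K\cdot P^{1/q}$ we get $u\,\Psi(c^{1/q})\in KP$. So $u\in KP+Pu\subseteq P\,P^{(a)}$, because $u\in P^{(N)}\subseteq P^{(a)}$. $\square$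

The split-off elements $\alpha_i\in P$ produce the extra factor $P$ at the end, and they cost the $1$ in $Nq-1$, which (3) can afford because $h\ge2$.

## 5. Two failures of freeness at the vertex of the cone

Let $\Lambda=C_{(x,y,z)}$ with $k$ perfect and $P=(x,z)$. Freeness of $\Lambda^{1/q}$ was used in Steps 2 and 3, and at this vertex neither use survives.

*Step 2 fails.* Take $a=1$, so $K=P$. As $\Lambda_P$ is a discrete valuation ring, $K^{[q]}\Lambda_P\cap\Lambda=P^{(q)}$, which contains $x^{\lceil q/2\rceil}=s^{2\lceil q/2\rceil}$. In the grading of $C$ with $x,y,z$ in degree $1$, the ideal $(x^q,z^q)$ lives in degrees $\ge q>\lceil q/2\rceil$, so $x^{\lceil q/2\rceil}\notin(x^q,z^q)C$. Nor is it in $K^{[q]}\Lambda$. If $\sigma x^{\lceil q/2\rceil}\in(x^q,z^q)C$ with $\sigma$ of nonzero constant term, the lowest-degree component would give $x^{\lceil q/2\rceil}\in(x^q,z^q)C$.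

*Step 3 fails.* Take $q=p$ and let $\varphi:k[y]_{(y)}^{1/p}\to k[y]_{(y)}$ be the coordinate of $y^{(p-1)/p}$ in the basis $y^{i/p}$. Suppose $\Psi:\Lambda^{1/p}\to\Lambda$ lifts it. Put $\epsilon=(xz^{p-2})^{1/p}$. Then
$$z\epsilon=(xz^{2p-2})^{1/p}=(x^py^{p-1})^{1/p}=x\,y^{(p-1)/p},$$
so $z\Psi(\epsilon)=x\Psi(y^{(p-1)/p})$ with $\Psi(y^{(p-1)/p})\in1+P$ a unit. Hence $x\in z\Lambda$. But $\Lambda/z\Lambda=(k[x,y]/(xy))_{(x,y)}$, where $x\ne0$ because its annihilator is $(y)$. So this $\varphi$ has no lift.

The failures must be repaired at a cost of one element of $J$, uniformly in $q$. The repair is to factor multiplication by a suitable $\delta\in J$ on $\Lambda^{1/q}$ through a finite free $\Lambda$-module: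
$$\Lambda^{1/q}\xrightarrow{\ \Gamma\ }B\xrightarrow{\ \beta\ }\Lambda^{1/q},\qquad \beta\Gamma=\delta .$$
Freeness of $B$ will give both the return from $\Lambda_P$ to $\Lambda$ and a lift $\psi:B\to\Lambda$ of $\varphi\circ\beta$. There is one new demand: the factors $\alpha_i^{1/q}$ must pass through $\Gamma$. So $B$ should be a ring, $\beta$ a ring map, $\Gamma$ should be $B$-linear, and the $\alpha_i^{1/q}$ should come from $B$. We shall take $B=\Lambda\otimes_{F[\lambda]}F[\lambda^{1/q}]$, where $F[\lambda]$ is a polynomial ring over which the ambient algebra is finite. Then $\alpha^{1/q}$ comes from $B$ when $\alpha$ is a polynomial in $\lambda$ over a perfect field $F$, and Step 1 has to be redone with $\alpha_i\in P\cap F[\lambda]$. The statement to prove is as follows.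

**Proposition 2.** Let $F$ be an infinite perfect field of characteristic $p$, $T=F[z_1,\dots,z_M]$, $R_0=T/I$ reduced and equidimensional of dimension $D$, $r=M-D$. Let $P_0\subseteq\mathfrak n_0$ be primes of $R_0$, $\Lambda=(R_0)_{\mathfrak n_0}$, $P=P_0\Lambda$, and assume (H). Let $h\ge2$, $h\ge h(P)$. Then for all $a\ge1$
$$J(R_0/F)\,P^{(a+h-1)}\subseteq P\,P^{(a)} .$$

Sections 6 to 8 prove Proposition 2, and Section 9 deduces the Theorem from it.

## 6. General linear coordinates and generators of $J(R_0/F)$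

The goal of this section is to generate $J(R_0/F)$ by single Jacobian determinants $\delta$, each adapted to a coordinate system with good properties.

Let $\phi_1,\dots,\phi_\ell$ generate $I$; by Krull's height theorem $\ell\ge r$. Let $\Phi=(\partial\phi_\tau/\partial z_j)$. For $\mathsf m\in F^{r\times\ell}$ and $G\in GL_M(F)$ put $f_i=\sum_\tau\mathsf m_{i\tau}\phi_\tau\in I$ for $1\le i\le r$, and define new coordinates $z'$ of $T$ by $z=Gz'$. Write
$$\lambda=(z_1',\dots,z_D'),\qquad w=(z_{D+1}',\dots,z_M'),\qquad A=\text{image of }F[\lambda]\text{ in }R_0 .$$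
Let $H$ be the matrix of the last $r$ columns of $G$. By the chain rule and Cauchy–Binet, in $R_0$,
$$\delta_{\mathsf m,G}:=\det(\partial f_i/\partial w_j)=\det(\mathsf m\,\Phi\,H)=\sum_{\mathcal T,\mathcal S}\mathsf m_{\mathcal T}\,\Phi_{\mathcal T,\mathcal S}\,H_{\mathcal S}, \tag{4}$$
where $\mathsf m_{\mathcal T},\Phi_{\mathcal T,\mathcal S},H_{\mathcal S}$ are $r\times r$ minors with column set $\mathcal T$ in $\mathsf m$, row set $\mathcal T$ and column set $\mathcal S$ in $\Phi$, and row set $\mathcal S$ in $H$. If $r=0$, then $I=0$ and $\delta=1$.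

"Open" means Zariski-open in the $F$-points: a union of sets where some polynomial in the entries does not vanish. Because $F$ is infinite, a polynomial vanishing on a nonempty open set is zero, and two nonempty open sets of pairs $(\mathsf m,G)$ meet.

**Step 1: determinants from any open set generate $J(R_0/F)$.** *If $\mathcal U$ is a nonempty open set of pairs, then $\{\delta_{\mathsf m,G}:(\mathsf m,G)\in\mathcal U\}$ generates $J(R_0/F)$.* By (4) these $\delta$ lie in the $F$-span of the $\Phi_{\mathcal T,\mathcal S}$ in $R_0$, and we show that they span it. Otherwise some nonzero linear functional $\chi$ on that span kills them all. Then the polynomial $\sum\chi(\Phi_{\mathcal T,\mathcal S})\mathsf m_{\mathcal T}H_{\mathcal S}$ in the entries of $\mathsf m$ and $G$ vanishes on $\mathcal U$, so it is zero. Each monomial of $\mathsf m_{\mathcal T}H_{\mathcal S}$ involves exactly the columns $\mathcal T$ of $\mathsf m$ and the rows $\mathcal S$ of $H$. So for different $(\mathcal T,\mathcal S)$ these polynomials have disjoint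 sets of monomials, and they are linearly independent. Hence all $\chi(\Phi_{\mathcal T,\mathcal S})=0$, a contradiction.

**Step 2: for general $G$, $R_0$ is finite over $A$.** *This holds for $G$ in a nonempty open set.* Let $I^{hom}\subseteq T[z_0]$ be the ideal spanned by the homogeneous $g$ with $g(1,z)\in I$, and let $I^{top}\subseteq T$ be the homogeneous ideal whose degree-$n$ elements are $0$ and the top-degree forms of elements of $I$ of degree $n$. Put $W=T[z_0]/I^{hom}$.

First, $\dim T/I^{top}\le D$. If $z_0g\in I^{hom}$ with $g$ homogeneous, then $g(1,z)\in I$, so $g\in I^{hom}$; thus $z_0$ is a nonzerodivisor on $W$. Setting $z_0=0$ in a homogeneous $g\in I^{hom}$ of degree $n$ gives the degree-$n$ part of $g(1,z)\in I$, a polynomial of degree $\le n$. So $W/z_0W=T/I^{top}$. Substituting $z_i/z_0$ for $z_i$ shows that $W[z_0^{-1}]\cong R_0[z_0^{\pm1}]$, of dimension $D+1$. No minimal prime of $W$ contains $z_0$, and inverting one nonzero element does not change the dimension of a finitely generated domain, so $\dim W=D+1$.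 Hence $\dim W/z_0W\le D$.

Next, suitable linear forms exist. A homogeneous prime of $T$ different from $(z_1,\dots,z_M)$ contains only a proper subspace of the linear forms, and over an infinite field finitely many proper subspaces do not cover the space of linear forms. So we can choose linear forms $L_1,\dots,L_D$ successively, each $L_i$ outside all minimal primes of $I^{top}+(L_1,\dots,L_{i-1})$ other than $(z_1,\dots,z_M)$. Each choice lowers the dimension by at least one as long as it is positive. At the end $T/(I^{top}+(L))$ has dimension $0$, so $(T/(I^{top}+(L)))_N=0$ for some $N$. Fix this $N$. For arbitrary $L\in F^{D\times M}$ the same condition says that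
$$I^{top}_N\oplus T_{N-1}^D\to T_N,\qquad(e,g_1,\dots,g_D)\mapsto e+\sum L_ig_i,$$
is surjective, i.e. that some maximal minor does not vanish. This is an open condition, nonempty by the choice just made, so it meets the nonempty open set of linearly independent $L$. Since $z'=G^{-1}z$, the coefficients of $\lambda$ are the first $D$ rows of $G^{-1}$. The map from $G$ to these rows is a morphism from $GL_M$ onto the $D\times M$ matrices of full rank. So the condition holds for $L=\lambda$, for all $G$ in a nonempty open set.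

Finally, the condition implies finiteness. If it holds for $\lambda$, it holds in all degrees $n\ge N$, so every form $g$ of degree $n\ge N$ is $e+\sum\lambda_ig_i$ with $e\in I^{top}_n$ and $\deg g_i=n-1$. Modulo $I$, $e$ equals a polynomial of degree $<n$. So modulo $I$, $g$ is $\sum\lambda_ig_i$ plus a polynomial of degree $<n$. By induction on degree, $R_0$ is generated as an $A$-module by the images of polynomials of degree $<N$.

**Step 3: if $\Lambda_P$ is regular, general $\delta$ is outside $P_0$.** *In this case $\delta_{\mathsf m,G}\notin P_0$ for $(\mathsf m,G)$ in a nonempty open set.* By the Jacobian criterion some $\Phi_{\mathcal T,\mathcal S}\notin P_0$. Take a linear functional $\chi$ on $R_0/P_0$ not killing its image. By the linear independence in Step 1, $\sum\chi(\Phi_{\mathcal T,\mathcal S})\mathsf m_{\mathcal T}H_{\mathcal S}$ is a nonzero polynomial. Where it does not vanish, $\chi(\bar\delta_{\mathsf m,G})\ne0$, so $\delta_{\mathsf m,G}\notin P_0$.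

**Step 4: fix one good $\delta$.** The nonempty open sets of Steps 2 and 3 meet, so by Step 1 it suffices to prove
$$\delta\,P^{(a+h-1)}\subseteq P\,P^{(a)} \tag{5}$$
for a fixed $\delta=\delta_{\mathsf m,G}$ such that $R_0$ is finite over $A$ and, if $\Lambda_P$ is regular, $\delta\notin P_0$. Rename $z'$ as $z=(\lambda,w)$. Put $\mathfrak p=P_0\cap A$ and $\mathfrak m=P\Lambda_P$.

**Step 5: $\mathfrak p$ is large enough.** We need to know how much of $\mathfrak m$ is generated by elements of $A$.

(i) *$\mathfrak p\Lambda_P$ is $\mathfrak m$-primary.* A prime of $R_0$ containing $\mathfrak pR_0$ and contained in $P_0$ contracts to $\mathfrak p$, hence equals $P_0$ by incomparability in the integral extension $A\subseteq R_0$.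

(ii) *If $\Lambda_P$ is regular, then $\mathfrak p\Lambda_P=\mathfrak m$.* The module $\Omega_{R_0/F[\lambda]}$ is generated by the $dw_j$, with relations that include $\sum_j(\partial f_i/\partial w_j)dw_j=0$ for $1\le i\le r$. Multiplying by the adjugate matrix shows that $\delta$ kills it. As $\delta\notin P_0$, $\Omega_{\Lambda_P/F[\lambda]}=0$. Now $\Lambda_P/\mathfrak p\Lambda_P$ is a localization, hence a local factor, of the finite $\kappa(\mathfrak p)$-algebra $R_0\otimes_A\kappa(\mathfrak p)$, and its module of differentials over $\kappa(\mathfrak p)$ is zero. A finite local algebra over a field with zero differentials is a separable field extension. So $\Lambda_P/\mathfrak p\Lambda_P$ is a field, and $\mathfrak p\Lambda_P=\mathfrak m$.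

**Example 4.** For $p$ odd, $R_0=F[\lambda_1,\lambda_2,w]/(w^2-\lambda_1\lambda_2)$ is free over $A=F[\lambda_1,\lambda_2]$ with basis $1,w$, and $\delta=2w$. For $P_0=(\lambda_1-\lambda_2,\,w-\lambda_1)$ we have $\delta\notin P_0$ and $\mathfrak p=(\lambda_1-\lambda_2)$. Modulo $\mathfrak p$ the relation becomes $(w-\lambda_1)(w+\lambda_1)=0$, and $w+\lambda_1\equiv 2\lambda_1$ is a unit at $P_0$. So $w-\lambda_1\in\mathfrak p\Lambda_P$ and $\mathfrak p\Lambda_P=\mathfrak m$, as (ii) predicts. For $P_0=(\lambda_1,w)$, which contains $\delta$, we get $\mathfrak p=(\lambda_1)$ and $\lambda_1=w^2/\lambda_2$, so $\mathfrak p\Lambda_P=\mathfrak m^2$. The condition $\delta\notin P_0$ matters.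

## 7. Factoring $\delta$ through a free module

**Lemma 2.** In $\mathbb F_p[\mu_{ij}][Y_1,\dots,Y_r]$,
$$\prod_i\Big(\sum_j\mu_{ij}Y_j\Big)^{q-1}\equiv\det(\mu)^{q-1}\prod_jY_j^{q-1}\pmod{(Y_1^q,\dots,Y_r^q)} .$$

*Proof.* The left side has $Y$-degree $r(q-1)$, and the only monomial of that degree outside $(Y_1^q,\dots,Y_r^q)$ is $\prod Y_j^{q-1}$. So the left side is $\equiv C(\mu)\prod Y_j^{q-1}$ with $C(\mu)\in\mathbb F_p[\mu_{ij}]$. Let $\mathbb K=\mathbb F_p(\mu_{ij})$. For $\vartheta\in GL_r(\mathbb K)$ the substitution $Y_i\mapsto\sum_j\vartheta_{ij}Y_j$ is an endomorphism of $\mathbb K[Y]/(Y_1^q,\dots,Y_r^q)$, since $(\sum\vartheta_{ij}Y_j)^q=\sum\vartheta_{ij}^qY_j^q$. It acts on the one-dimensional piece of degree $r(q-1)$ by the scalar $C(\vartheta)$. The substitutions for $\vartheta$ and $\vartheta'$ compose to the substitution for a product of the two matrices, so $C$ is multiplicative. For diagonal $\vartheta$, $C(\vartheta)=\det(\vartheta)^{q-1}$. For a transvection $Y_i\mapsto Y_i+tY_j$, $C=1$, because $(Y_i+tY_j)^{q-1}Y_j^{q-1}=Y_i^{q-1}Y_j^{q-1}$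 when $Y_j^q=0$. These matrices generate $GL_r(\mathbb K)$, so $C(\mu)=\det(\mu)^{q-1}$. $\square$

Fix $q$. As $F$ is perfect, $V:=T^{1/q}=F[\lambda^{1/q},\omega]$ with $\omega_j=w_j^{1/q}$. Put $T'=F[\lambda^{1/q},w]$, so $T\subseteq T'\subseteq V$. Let
$$S_0=R_0^{1/q}=V/I^{1/q},\qquad B_0=T'/IT'=R_0\otimes_TT' .$$
The ring $T'$ is $T$-free with basis $\lambda^{\alpha/q}$, $0\le\alpha_i<q$, so $B_0$ is a finite free $R_0$-module. Since $IT'\subseteq I^{1/q}$, the inclusion $T'\subseteq V$ induces a ring map $\beta:B_0\to S_0$, and $S_0$ becomes a $B_0$-module.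

**Lemma 3.** There is a $B_0$-linear map $\Gamma:S_0\to B_0$ with $\beta\circ\Gamma=$ multiplication by $\delta$ on $S_0$.

*Proof.* $V$ is $T'$-free with basis $\omega^\alpha$, $0\le\alpha_j<q$. Let $\tau:V\to T'$ be the $T'$-linear map taking the coefficient of $\omega_1^{q-1}\cdots\omega_r^{q-1}$. Put
$$g_i=f_i^{1/q}\in V,\qquad g=\prod_ig_i,\qquad a_{ij}=\partial g_i/\partial\omega_j,\qquad\mathsf a=\det(a_{ij}).$$
The isomorphism $V\to T$, $v\mapsto v^q$, carries $\omega_j$ to $w_j$ and hence $\partial/\partial\omega_j$ to $\partial/\partial w_j$. So $a_{ij}^q=\partial f_i/\partial w_j$, and $\mathsf a^q=\det(\partial f_i/\partial w_j)$ maps to $\delta$ in $R_0$.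

**Step 1: compute $\tau$ on multiples of $g^{q-1}$.** *For $v\in V$, $\tau(g^{q-1}v)\equiv\mathsf a^{q-1}v$ modulo $(g_1,\dots,g_r)V$.* Identify $V\otimes_{T'}V=V[X]/(X_j^q-w_j)$, where $X_j=1\otimes\omega_j$. With $Y_j=X_j-\omega_j$ we have $X_j^q-w_j=Y_j^q$, so this ring is $V[Y]/(Y_j^q)$, and $1\otimes y=y(\omega+Y)$ for $y=y(\omega)\in V$. The map $\mathrm{id}\otimes\tau$ takes the coefficient of $X^{(q-1,\dots,q-1)}$ in the basis $X^\alpha$. Among the $Y^\alpha=\prod(X_j-\omega_j)^{\alpha_j}$ with $\alpha_j<q$, only $Y^{(q-1,\dots,q-1)}$ contains $X^{(q-1,\dots,q-1)}$, with coefficient $1$. So it is also the coefficient of $Y^{(q-1,\dots,q-1)}$. Thus $\tau(y)$ is the coefficient of $Y^{(q-1,\dots,q-1)}$ in $y(\omega+Y)$. Modulo $(g_1,\dots,g_r)$,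
$$g_i(\omega+Y)\equiv\sum_ja_{ij}Y_j+(\text{terms of }Y\text{-degree}\ge2),$$
and monomials of $Y$-degree $>r(q-1)$ vanish in $V[Y]/(Y_j^q)$. So, modulo $(g_1,\dots,g_r)$, Lemma 2 gives
$$(g^{q-1}v)(\omega+Y)\equiv v\prod_i\Big(\sum_ja_{ij}Y_j\Big)^{q-1}=\mathsf a^{q-1}v\prod_jY_j^{q-1}.$$

**Step 2: multiplication by $g^{q-1}$ sends $I^{1/q}$ into $IV$.** *That is, $g^{q-1}I^{1/q}\subseteq IV$.* Since $V/IV$ is $R_0$-free and $R_0$ is reduced, $V/IV$ embeds in the product of its localizations at the minimal primes of $R_0$. So it suffices to check the claim after localizing at each minimal prime $\mathfrak q$ of $I$. There $T_{\mathfrak q}$ is regular local of dimension $r$ and $IT_{\mathfrak q}=\mathfrak qT_{\mathfrak q}=(e_1,\dots,e_r)$. With $\varepsilon_j=e_j^{1/q}$ we have $I^{1/q}V_{\mathfrak q}=(\varepsilon_1,\dots,\varepsilon_r)V_{\mathfrak q}$. Write $f_i=\sum_jm_{ij}e_j$, so $g_i=\sum_jm_{ij}^{1/q}\varepsilon_j$. By Lemma 2,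
$$g^{q-1}\in\Big(\prod_j\varepsilon_j^{q-1}\Big)V_{\mathfrak q}+(\varepsilon_1^q,\dots,\varepsilon_r^q)V_{\mathfrak q}.$$
Multiplying by any $\varepsilon_l$ lands in $(\varepsilon_1^q,\dots,\varepsilon_r^q)V_{\mathfrak q}=IV_{\mathfrak q}$.

**Step 3: define $\Gamma$.** Put
$$\Gamma(v\bmod I^{1/q})=\tau(g^{q-1}\mathsf a\,v)\bmod IT'.$$
By Step 2 and $\tau(IV)\subseteq IT'$ this is well defined, and it is $B_0$-linear because $\tau$ is $T'$-linear. By Step 1 and $g_i\in I^{1/q}$, in $S_0$ we get $\beta\Gamma(v)=\mathsf a^{q-1}\mathsf a\,v=\mathsf a^qv=\delta v$. $\square$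

**Example 5.** Continue Example 4. With $\nu=(\lambda_1\lambda_2)^{1/q}$ we have $g=\omega^2-\nu$, $\mathsf a=2\omega$, and $g^{q-1}=\sum_{i=0}^{q-1}\nu^{q-1-i}\omega^{2i}$, because $(X-\nu)^{q-1}=(X^q-\nu^q)/(X-\nu)$. In $2\omega g^{q-1}$ the exponents of $\omega$ are odd and at most $2q-1$. The only one congruent to $q-1$ modulo $q$ is $2q-1$, with $\omega^{2q-1}=w\,\omega^{q-1}$, so $\Gamma(1)=2w$. In $2\omega^2g^{q-1}$ the only such exponent is $q-1$, so $\Gamma(\omega)=2\nu^{(q+1)/2}$. Indeed in $S_0$, where $\omega^2=\nu$, we have $\delta\omega=2w\omega=2\omega^{q+1}=2\nu^{(q+1)/2}$.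

Localizing at $R_0\setminus\mathfrak n_0$ gives $S=\Lambda^{1/q}$, a $\Lambda$-algebra $B$ that is a finite free $\Lambda$-module, a ring map $\beta:B\to S$, and a $B$-linear map $\Gamma:S\to B$ with $\beta\Gamma=\delta$. The next lemma replaces Step 2 of Proposition 1.

**Lemma 4.** Let $K\subseteq\Lambda$ be $P$-primary and let $\xi\in\Lambda$ have image in $K^{[q]}\Lambda_P$. Then $\Gamma(\xi^{1/q})\in KB$.

*Proof.* There is $s\in\Lambda\setminus P$ with $s\xi\in K^{[q]}$, hence $s^q\xi\in K^{[q]}$, and $s\,\xi^{1/q}\in KS$ by (1). So $s\,\Gamma(\xi^{1/q})=\Gamma(s\,\xi^{1/q})\in KB$. As $s$ is a nonzerodivisor on $\Lambda/K$ and $B$ is free, it is a nonzerodivisor on $B/KB$. So $\Gamma(\xi^{1/q})\in KB$. $\square$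

## 8. Proof of Proposition 2

By Step 4 of Section 6 we must prove (5). Let $N=a+h-1\ge2$ and $K=P^{(a)}$, a $P$-primary ideal with $K\Lambda_P=\mathfrak m^a$. Let $u\in P^{(N)}$. We show $\delta u\in PK$.

**Step 1: split off factors from $\mathfrak p\subseteq A$.** *There are $c\in\Lambda\setminus P$ and $q_0$, with $c$ independent of $q$, such that for all $q\ge q_0$*
$$cu^q=\sum_i\alpha_i\xi_i,\qquad\alpha_i\in\mathfrak p,\quad\xi_i\in\Lambda,\quad\xi_i\in(\mathfrak m^a)^{[q]}=K^{[q]}\Lambda_P. \tag{6}$$
It matters that $c$ comes before $q$, because in (H) the choice of $q$ depends on $c$.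

*Case 1: $\Lambda_P$ is regular.* Then $\mathfrak m$ is generated by $\eta=\dim\Lambda_P\le h$ elements, and $\mathfrak m=\mathfrak p\Lambda_P$ by Step 5(ii) of Section 6. So $u\in\mathfrak m^N=\mathfrak p\,\mathfrak m^{N-1}$ in $\Lambda_P$, and clearing denominators gives $cu=\sum\alpha_iv_i$ with $c\in\Lambda\setminus P$, $\alpha_i\in\mathfrak p$, $v_i\in P^{N-1}$. Then $cu^q=\sum\alpha_i\xi_i$ with $\xi_i=v_iu^{q-1}\in\mathfrak m^{Nq-1}$. By (3) and Lemma 1, $\xi_i\in(\mathfrak m^a)^{[q]}$, for every $q$.

*Case 2: $\Lambda_P$ is not regular.* Now $\eta:=\dim\Lambda_P\le h-1$, and there is room to be wasteful. By Step 5(i) of Section 6, $\mathfrak m^\rho\subseteq\mathfrak p\Lambda_P$ for some $\rho$. The residue field of $\Lambda_P$ contains $F$, so it is infinite. By the Northcott–Rees theorem $\mathfrak m$ has a reduction generated by $\dim\Lambda_P$ elements: there are an ideal $\mathfrak r\subseteq\mathfrak m$ with $\eta$ generators and $\sigma\ge0$ with $\mathfrak m^{\sigma+i}=\mathfrak r^i\mathfrak m^\sigma$ for all $i\ge0$.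 (At the vertex of the cone $xy=z^2$ one may take $\mathfrak r=(x,y)$ and $\sigma=1$, because $z^2=xy\in\mathfrak r\mathfrak m$.) Choose $b\ge1$ with $bN\ge\rho$. Then $u^b\in\mathfrak p\Lambda_P$, so $cu^b=\sum\alpha_iv_i$ with $c\in\Lambda\setminus P$, $\alpha_i\in\mathfrak p$, $v_i\in\Lambda$. For $q\ge b$ we get $cu^q=\sum\alpha_i\xi_i$ with $\xi_i=v_iu^{q-b}\in\mathfrak m^{N(q-b)}$. Since $N-\eta-(a-1)=h-\eta\ge1$,
$$N(q-b)-\eta(q-1)-(a-1)q\ \ge\ q+\eta-Nb\ \ge\ \sigma+1\qquad\text{for }q\gg0 .$$
So $\xi_i\in\mathfrak r^{\eta(q-1)+1+(a-1)q}\subseteq(\mathfrak r^a)^{[q]}\subseteq(\mathfrak m^a)^{[q]}$ by Lemma 1.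

**Step 2: lift $\varphi$ on $B$ instead of on $\Lambda^{1/q}$.** With $c,q_0$ from Step 1, (H) gives $q\ge q_0$ and $\varphi:(\Lambda/P)^{1/q}\to\Lambda/P$ with $\varphi(\bar c^{1/q})=1$. Take $B,\beta,\Gamma$ for this $q$. As $B$ is free, there is a $\Lambda$-linear $\psi:B\to\Lambda$ lifting the composite
$$B\xrightarrow{\ \beta\ }S=\Lambda^{1/q}\to S/P^{1/q}=(\Lambda/P)^{1/q}\xrightarrow{\ \varphi\ }\Lambda/P . \tag{7}$$

**Step 3: compute $\psi\Gamma(c^{1/q}u)$ in two ways.** The first way produces $\delta u$, and the second shows membership in $KP$.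

(a) By $\Lambda$-linearity $\psi\Gamma(c^{1/q}u)=u\,\psi(\Gamma(c^{1/q}))$. By (7) and $\beta\Gamma=\delta$, $\psi(\Gamma(c^{1/q}))\equiv\varphi\big(\overline{\delta c^{1/q}}\big)=\bar\delta$ modulo $P$. So $\psi\Gamma(c^{1/q}u)=\delta u+\pi u$ with $\pi\in P$.

(b) Taking roots in (6), $c^{1/q}u=\sum\alpha_i^{1/q}\xi_i^{1/q}$ in $S$. Since $\alpha_i\in A$ is a polynomial in $\lambda$ over the perfect field $F$, $\alpha_i^{1/q}=\beta(b_i)$, where $b_i\in B$ is the polynomial in $\lambda^{1/q}$ obtained by taking roots of all terms. By $B$-linearity of $\Gamma$ and Lemma 4,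
$$\Gamma(\alpha_i^{1/q}\xi_i^{1/q})=b_i\,\Gamma(\xi_i^{1/q})\in K\,b_iB .$$
Moreover $\beta(b_iB)\subseteq\alpha_i^{1/q}S\subseteq P^{1/q}$, so the composite (7) kills $b_iB$ and $\psi(b_iB)\subseteq P$. Hence $\psi\Gamma(c^{1/q}u)\in KP$.

Comparing, $\delta u\in KP+\pi u$, and $\pi u\in P\,P^{(N)}\subseteq P\,P^{(a)}$. So $\delta u\in P\,P^{(a)}$, which is (5). This proves Proposition 2. $\square$

## 9. From finitely generated algebras over $k$ to local rings over $\overline{\mathbb F}_p$

It remains to deduce part 1 of the Theorem from Proposition 2. The field $k$ may be imperfect, not $F$-finite, or finite. So we descend to a finitely generated field, ascend to make it contain $\overline{\mathbb F}_p$, regard it as part of a ring over $\overline{\mathbb F}_p$, and localize.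

**Lemma 5.** Let $k\subseteq k'$ be fields, $R$ a finitely generated $k$-algebra, $R'=R\otimes_kk'$, $Q\subseteq R$ an ideal, $Q'=QR'$, and suppose $R'/Q'$ is reduced. Then $Q$ is radical, $P'\mapsto P'\cap R$ maps $\operatorname{Ass}(Q')$ onto $\operatorname{Ass}(Q)$, $h(P')=h(P'\cap R)$ for $P'\in\operatorname{Ass}(Q')$, and $Q'^{(N)}=Q^{(N)}R'$ for all $N$.

*Proof.* $R\to R'$ is faithfully flat, so $R/Q\subseteq R'/Q'$ is reduced. By flatness (Matsumura, *Commutative Ring Theory*, Thm 23.2), $\operatorname{Ass}(R'/Q')=\bigcup_{P\in\operatorname{Ass}(Q)}\operatorname{Ass}(R'/PR')$. Primes in $\operatorname{Ass}(R'/PR')$ contract to $P$, because nonzero elements of $R/P$ are nonzerodivisors on $R'/PR'$. These sets are nonempty because $PR'\ne R'$. For $P'\in\operatorname{Ass}(Q')$ over $P$, $R'_{P'}/PR'_{P'}=R'_{P'}/Q'R'_{P'}$ is reduced Artinian local, i.e. a field. So $R_P\to R'_{P'}$ is flat local, and its closed fiber is a field. Hence $\dim R_P=\dim R'_{P'}$. Also $P'R'_{P'}=PR_P\otimes_{R_P} R'_{P'}$ has the same minimal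 number of generators as $PR_P$, so one ring is regular if and only if the other is. Thus $h(P')=h(P)$.

Let $\mathfrak a=Q^{(N)}$. Since $R/\mathfrak a\hookrightarrow\prod_{P\in\operatorname{Ass}(Q)}R_P/P^NR_P$, we have $\operatorname{Ass}(R/\mathfrak a)\subseteq\operatorname{Ass}(Q)$. By the same theorem $\operatorname{Ass}(R'/\mathfrak aR')\subseteq\bigcup_{P\in\operatorname{Ass}(Q)}\operatorname{Ass}(R'/PR')=\operatorname{Ass}(Q')$. A module embeds in the product of its localizations at its associated primes, so $\mathfrak aR'=\bigcap_{P'\in\operatorname{Ass}(Q')}(\mathfrak aR'_{P'}\cap R')$. Finally $\mathfrak aR_P=Q^NR_P$ for $P\in\operatorname{Ass}(Q)$, so $\mathfrak aR'_{P'}=Q'^NR'_{P'}$, and the intersection is $Q'^{(N)}$. $\square$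

**Step 1: descend to a finitely generated field.** Write $R=k[x_1,\dots,x_m]/(f_1,\dots,f_\ell)$. Choose a subfield $k_1\subseteq k$, finitely generated over $\mathbb F_p$, containing the coefficients of the $f_i$ and of lifts of generators of $Q$. Put $R_1=k_1[x]/(f_1,\dots,f_\ell)$ and let $Q_1\subseteq R_1$ be generated by the same elements. Then $R=R_1\otimes_{k_1}k$ and $Q=Q_1R$. The rings $R_1\subseteq R$ and $\bar R_1:=R_1/Q_1\subseteq\bar R:=R/Q$ are reduced.

*$R_1$ is equidimensional of dimension $d$.* Let $\mathfrak p_1$ be a minimal prime of $R_1$ and $\mathfrak q$ a minimal prime of $\mathfrak p_1R$. By flatness $\mathfrak q\cap R_1=\mathfrak p_1$. A prime of $R$ contained in $\mathfrak q$ contracts to $\mathfrak p_1$, hence contains $\mathfrak p_1R$. So $\mathfrak q$ is a minimal prime of $R$ and $\dim R/\mathfrak q=d$. By Noether normalization $R_1/\mathfrak p_1$ is a finite torsion-free module over a polynomial ring $k_1[y]$ in $\dim R_1/\mathfrak p_1$ variables, so it embeds in a free $k_1[y]$-module. Tensoring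 with $k$, $R/\mathfrak p_1R$ is finite over $k[y]$ and embeds in a free $k[y]$-module. Nonzero elements of $k[y]$ are therefore nonzerodivisors on $R/\mathfrak p_1R$, while the minimal prime $\mathfrak q/\mathfrak p_1R$ consists of zerodivisors. So it meets $k[y]$ in $0$, and $\dim R/\mathfrak q=\dim k[y]=\dim R_1/\mathfrak p_1$. Hence $\dim R_1/\mathfrak p_1=d$. In particular $J(R/k)=J(R_1/k_1)R$.

*Strong $F$-regularity descends.* Let $\mathfrak n_1$ be a maximal ideal of $\bar R_1$. By faithful flatness $\mathfrak n_1\bar R\ne\bar R$, so there is a maximal ideal $\mathfrak n$ of $\bar R$ over $\mathfrak n_1$. Put $D_1=(\bar R_1)_{\mathfrak n_1}\to D=\bar R_{\mathfrak n}$, a faithfully flat map. If $c\in D_1$ is a nonzerodivisor, it is one in $D$, and by $(\ast)$ some $D\to F^e_*D$, $1\mapsto F^e_*c$, is pure. The composite $D_1\to D\to F^e_*D$ is pure over $D_1$, since for a $D_1$-module $L$ it induces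
$$L\to L\otimes_{D_1}D\to(L\otimes_{D_1}D)\otimes_DF^e_*D,$$
a composite of injections. It factors through $D_1\to F^e_*D_1$, $1\mapsto F^e_*c$, so the latter is pure. Since $D_1$ is $F$-finite, it splits. Thus for each nonzerodivisor $c\in D_1$ there are $q$ and $\varphi\in\operatorname{Hom}_{D_1}(D_1^{1/q},D_1)$ with $\varphi(c^{1/q})=1$.

*The exponent can be made arbitrarily large.* Let $\varphi'=\varphi(c^{1/q}\,\cdot\,)$, so $\varphi'(1)=1$. If $\varphi_j:D_1^{1/q^j}\to D_1$ is $D_1$-linear with $\varphi_j(c^{1/q^j})=1$ (start with $\varphi_1=\varphi$), define $\varphi_j^{1/q}:D_1^{1/q^{j+1}}\to D_1^{1/q}$ by $x^{1/q}\mapsto\varphi_j(x)^{1/q}$. It is $D_1^{1/q}$-linear and sends $c^{1/q^{j+1}}$ to $1$. So $\varphi_{j+1}=\varphi'\circ\varphi_j^{1/q}$ is $D_1$-linear and sends $c^{1/q^{j+1}}$ to $1$.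

*$D_1$ is a normal domain.* Let $x=\alpha/\beta$ in the total quotient ring of $D_1$ be integral over $D_1$. A power $c$ of $\beta$ is a nonzerodivisor with $cx^n\in D_1$ for all $n$. So $c\alpha^q\in\beta^qD_1$, i.e. $c^{1/q}\alpha\in\beta D_1^{1/q}$, for all $q$. Choosing $q,\varphi$ with $\varphi(c^{1/q})=1$ gives $\alpha=\varphi(c^{1/q}\alpha)\in\beta D_1$, so $x\in D_1$. Thus $D_1$ is reduced and integrally closed in its total quotient ring, which is a product of fields. The idempotents of this product are integral over $D_1$, hence lie in the local ring $D_1$. So there is only one factor, and $D_1$ is a normal domain.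

**Step 2: ascend so that the field contains $\overline{\mathbb F}_p$.** Let $F=\overline{\mathbb F}_p$ and let $k_2=k_1F$ be a compositum inside an algebraic closure of $k_1$. It is separable algebraic over $k_1$ and finitely generated as a field over $F$. Put $R_2=R_1\otimes_{k_1}k_2$, $Q_2=Q_1R_2$. By separability $R_2$ and $R_2/Q_2$ are reduced. $R_2$ is equidimensional of dimension $d$, because its minimal primes contract to minimal primes of $R_1$ by flatness, and $R_1\subseteq R_2$ is integral. A maximal ideal $\mathfrak n$ of $R_2/Q_2$ lies over a maximal ideal $\mathfrak n_1$ of $\bar R_1$. Let $D_1=(\bar R_1)_{\mathfrak n_1}$, $C=D_1\otimes_{k_1}k_2$ (from here on $C$ denotes this ring), and $D_2=(R_2/Q_2)_{\mathfrak n}$, a localization of $C$.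

*Claim: $D_2$ is a domain, and for each $0\ne c\in D_2$ there are arbitrarily large $q$ and $\varphi\in\operatorname{Hom}_{D_2}(D_2^{1/q},D_2)$ with $\varphi(c^{1/q})=1$.*

For $k'/k_1$ finite inside $k_2$, $D_1\otimes_{k_1}k'$ is étale over the normal ring $D_1$, hence normal (Matsumura, Thm 23.9), and its local rings are normal domains. $D_2$ is the direct limit, along flat local (hence injective) maps, of the localizations of these rings at the contractions of $\mathfrak n$. So $D_2$ is a domain.

Let $0\ne c\in D_2$. Up to a unit of $D_2$, $c$ is the image of an element of $C$. The map $D_1\to D_2$ is flat local, so $D_1\subseteq D_2$, and the image of $C$ in $D_2$ is a domain integral over $D_1$. In an integral equation of minimal degree for a nonzero element of a domain the constant term is nonzero. So, absorbing the unit, $cb=c_1$ for some $b\in D_2$ and $0\ne c_1\in D_1$. By Step 1 there are arbitrarily large $q$ and $\varphi_1:D_1^{1/q}\to D_1$ with $\varphi_1(c_1^{1/q})=1$.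

Next, $k_2^{1/q}=k_1^{1/q}\otimes_{k_1}k_2$. The tensor product is a field: it is reduced, since $k_2/k_1$ is separable; it has only one prime, since $k_1^{1/q}/k_1$ is purely inseparable; and it is integral over $k_2$. So it is the compositum $k_1^{1/q}k_2\subseteq k_2^{1/q}$. The extension $k_2^{1/q}/k_1^{1/q}k_2$ is purely inseparable, because $k_2^{1/q}/k_2$ is. It is separable algebraic, because $k_2^{1/q}/k_1^{1/q}$ is isomorphic to $k_2/k_1$. So it is trivial. The ring $C$ is reduced, being a direct limit of normal rings, and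
$$C^{1/q}=D_1^{1/q}\otimes_{k_1^{1/q}}k_2^{1/q}=D_1^{1/q}\otimes_{k_1}k_2=D_1^{1/q}\otimes_{D_1}C .$$
Localizing, $D_2^{1/q}=D_1^{1/q}\otimes_{D_1}D_2$, so $\varphi_1$ extends to a $D_2$-linear $\varphi_2:D_2^{1/q}\to D_2$ with $\varphi_2(c_1^{1/q})=1$. Take $\varphi=\varphi_2(b^{1/q}\,\cdot\,)$; then $\varphi(c^{1/q})=\varphi_2(c_1^{1/q})=1$. This proves the claim.

*It suffices to prove part 1 for $(k_2,R_2,Q_2)$.* Lemma 5 applies to $k_1\subseteq k$ and to $k_1\subseteq k_2$, so $h\ge h(P)$ for all $P\in\operatorname{Ass}(Q_1)$, and then for all $P\in\operatorname{Ass}(Q_2)$. Also $J(R_2/k_2)=J(R_1/k_1)R_2$. If part 1 holds for $R_2$, Lemma 5 turns it into $\big(J(R_1/k_1)Q_1^{(a+h-1)}\big)R_2\subseteq\big(Q_1Q_1^{(a)}\big)R_2$. By faithful flatness part 1 holds for $R_1$, and extending to $R$ (Lemma 5 again) it holds for $R$.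

**Step 3: replace $k_2$ by a ring finitely generated over $F$.** Since $F$ is perfect, $k_2$ is finite separable over $F(t_1,\dots,t_s)$ for some transcendence basis $t$. Write $k_2=F(t,\theta)$ and $E=F[t,\theta]$. Let $R_0=E[x_1,\dots,x_m]\subseteq R_2$ be the subring generated. Then $R_2=(E\setminus0)^{-1}R_0$, and $R_0$ is a reduced finitely generated $F$-algebra. Elements of $E\setminus0$ are nonzerodivisors on $R_0$, so the minimal primes of $R_0$ are the contractions of those of $R_2$. Each residue domain has the same fraction field as the corresponding one for $R_2$, of transcendence degree $d$ over $k_2$, hence $d+s$ over $F$. So $R_0$ is equidimensional of dimension $d+s$.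

*$J(R_2/k_2)\subseteq J(R_0/F)R_2$.* The left side is $\operatorname{Fitt}_d(\Omega_{R_2/k_2})$. The right side is $\operatorname{Fitt}_{d+s}(\Omega_{R_2/F})$, because differentials and Fitting ideals localize. By the exact sequence
$$R_2^s\cong\Omega_{k_2/F}\otimes_{k_2}R_2\to\Omega_{R_2/F}\to\Omega_{R_2/k_2}\to0,$$
a relation matrix of $\Omega_{R_2/k_2}$ with $g$ generators is obtained from one of $\Omega_{R_2/F}$ by adding $s$ rows. A $(g-d)$-minor uses at most $s$ new rows, so by Laplace expansion it lies in the ideal of $(g-d-s)$-minors of the old matrix. (If $g-d-s\le0$, that ideal is $R_2$.)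

**Step 4: localize and apply Proposition 2.** Part 1 for $R_2$ can be checked at maximal ideals $\mathfrak n$ of $R_2$. If $Q_2\not\subseteq\mathfrak n$, then $Q_2$ and $Q_2^{(a)}\supseteq Q_2^a$ become the unit ideal and there is nothing to prove. Let $Q_2\subseteq\mathfrak n$ and $\Lambda=(R_2)_{\mathfrak n}$. By the claim in Step 2, $\Lambda/Q_2\Lambda$ is a domain, so $P:=Q_2\Lambda$ is prime, and (H) holds for $(\Lambda,P)$. Exactly one $P_i\in\operatorname{Ass}(Q_2)$ is contained in $\mathfrak n$, and $P_i\Lambda=P$. So $h\ge h(P_i)=h(P)$. The finite intersection $Q_2^{(N)}=\bigcap_i\big(P_i^N(R_2)_{P_i}\cap R_2\big)$ localizes to $Q_2^{(N)}\Lambda=P^N\Lambda_P\cap\Lambda=P^{(N)}$. Finally $\Lambda=(R_0)_{\mathfrak n_0}$ with $\mathfrak n_0=\mathfrak n\cap R_0$, and $P=P_0\Lambda$ with $P_0=P\cap R_0$. The field $F=\overline{\mathbb F}_p$ is infinite and perfect, and $R_0$ is reduced and equidimensional. By Step 3 and Proposition 2,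
$$J(R_2/k_2)\,Q_2^{(a+h-1)}\Lambda\subseteq J(R_0/F)\,P^{(a+h-1)}\subseteq P\,P^{(a)}=Q_2Q_2^{(a)}\Lambda .$$
This proves part 1 for $R_2$, hence for $R$, and with it the Theorem. In particular, under the hypotheses of the question,
$$J^nQ^{((h-1)(n-1)+1)}\subseteq J^{n-1}Q^{((h-1)(n-1)+1)}\subseteq Q^n\qquad\text{for all }n\ge1.\qquad\blacksquare$$
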